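\title{Products of tensor subcategories: exactness and a dimension formula}

\begin{abstract}
Let $\mathcal{A}$ and $\mathcal{C}$ be tensor subcategories of a finite tensor category $\mathcal{B}$ over an algebraically closed field of any characteristic. We show that the subquotients of the objects $X\otimes Y$ with $X\in\mathcal{A}$, $Y\in\mathcal{C}$ form an exact module category $\mathcal{AC}$ over $\mathcal{A}\boxtimes\mathcal{C}^{\mathrm{op}}$, and that $\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})=\operatorname{FPdim}(\mathcal{A}\cap\mathcal{C})\operatorname{FPdim}(\mathcal{AC})$. It follows that $\mathcal{B}$ is exact over $\mathcal{A}\boxtimes\mathcal{C}^{\mathrm{op}}$ whenever $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$ and $\operatorname{FPdim}(\mathcal{B})=\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})$, which answers a question of Basak and Gelaki. We also characterize the pairs for which $\mathcal{AC}=\mathcal{B}$, and we identify $\mathcal{AC}$ with $\mathcal{A}\boxtimes\mathcal{C}$ when $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$.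
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p\ge 0$, let $\mathcal{B}$ be a finite tensor category over $k$, and let $\mathcal{A},\mathcal{C}\subset\mathcal{B}$ be tensor subcategories; conventions are recalled in Section~\ref{sec:background}. The category $\mathcal{A}$ acts on $\mathcal{B}$ from the left and $\mathcal{C}$ acts from the right. Together these actions make $\mathcal{B}$ a left module category over the Deligne product
\[
\mathcal{D}=\mathcal{A}\boxtimes\mathcal{C}^{\mathrm{op}},\qquad (X\boxtimes Y)\otimes Z=X\otimes Z\otimes Y,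
\]
where $\mathcal{C}^{\mathrm{op}}$ is $\mathcal{C}$ with the reversed tensor product.

A module category $\mathcal{M}$ over a finite tensor category $\mathcal{E}$ is \emph{exact} if $P\otimes M$ is projective in $\mathcal{M}$ for every projective $P\in\mathcal{E}$ and every $M\in\mathcal{M}$. Two extreme cases show what this measures. If $\mathcal{E}=\mathrm{Vec}$, the unit object is projective, so $\mathcal{M}$ is exact if and only if all of its objects are projective, that is, if and only if it is semisimple. If $\mathcal{M}=\mathcal{E}$, exactness always holds. Exactness of $\mathcal{B}$ over $\mathcal{D}$ thus asks that $\mathcal{A}$ and $\mathcal{C}$ together be large enough to account for the failure of $\mathcal{B}$ to be semisimple.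

The size of a finite tensor category $\mathcal{E}$ is its Frobenius--Perron dimension
\[
\operatorname{FPdim}(\mathcal{E})=\sum_{V}\operatorname{FPdim}(V)\operatorname{FPdim}(P_{\mathcal{E}}(V)),
\]
where $V$ runs over the isomorphism classes of simple objects and $P_{\mathcal{E}}(V)$ is the projective cover of $V$ in $\mathcal{E}$. For the category of finite-dimensional representations of a finite group $G$ we have $\operatorname{FPdim}(V)=\dim V$ and $kG\cong\bigoplus_V P(V)^{\dim V}$, so $\operatorname{FPdim}(\operatorname{Rep}G)=|G|$. Let $\mathcal{A}\cap\mathcal{C}$ be the tensor subcategory of objects lying in both $\mathcal{A}$ and $\mathcal{C}$, and write $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$ if all its objects are finite direct sums of copies of the unit $\mathbf{1}$. The following question was posed in \cite{BG}.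

\begin{quote}
\emph{If $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$ and $\operatorname{FPdim}(\mathcal{B})=\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})$, is $\mathcal{B}$ exact over $\mathcal{A}\boxtimes\mathcal{C}^{\mathrm{op}}$?}
\end{quote}

Groups suggest both the answer and the right generality.

\begin{example}\label{ex:vecG}
Let $\mathcal{B}=\mathrm{Vec}_G$ be the category of finite-dimensional vector spaces graded by a finite group $G$. Its simple objects $\delta_g$ satisfy $\delta_g\otimes\delta_{g'}=\delta_{gg'}$ and have dimension $1$, so $\operatorname{FPdim}(\mathcal{B})=|G|$. For subgroups $H,L\subset G$ take $\mathcal{A}=\mathrm{Vec}_H$ and $\mathcal{C}=\mathrm{Vec}_L$. The hypotheses read $H\cap L=1$ and $|G|=|H||L|$. By the formula $|H||L|=|H\cap L||HL|$ they say that every element of $G$ is uniquely a product $hl$. Exactness is automatic, because $\mathcal{B}$ is semisimple.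
\end{example}

\begin{example}\label{ex:repG}
Let $\mathcal{B}=\operatorname{Rep}G$, $\mathcal{A}=\operatorname{Rep}(G/N_1)$ and $\mathcal{C}=\operatorname{Rep}(G/N_2)$ for normal subgroups $N_1,N_2$. Then $\mathcal{A}\cap\mathcal{C}=\operatorname{Rep}(G/N_1N_2)$. The hypotheses read $N_1N_2=G$ and $|N_1||N_2|=|G|$, which together give $G=N_1\times N_2$. If $P$ and $Q$ are projective representations of $G/N_1\cong N_2$ and $G/N_2\cong N_1$, then $P\otimes Q$ is projective over $G$, and hence so is $P\otimes M\otimes Q\cong(P\otimes Q)\otimes M$.
\end{example}

One therefore expects the answer yes. The difficulty is that the hypotheses are an intersection condition and an equality of real numbers, while the conclusion is homological, and the argument of Example~\ref{ex:repG} uses a group and a symmetric tensor product, neither of which is available in general. We follow Example~\ref{ex:vecG} instead: we define the analog of the subset $HL$ and prove the analog of the product formula.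

Let $\mathcal{AC}\subset\mathcal{B}$ be the full subcategory of all subquotients of objects $X\otimes Y$ with $X\in\mathcal{A}$ and $Y\in\mathcal{C}$. In Example~\ref{ex:vecG} it consists of the direct sums of the $\delta_g$ with $g\in HL$; like $HL$, it need not be closed under products. By Lemma~\ref{lem:AC} below, $\mathcal{AC}$ is a finite abelian category and a $\mathcal{D}$-module subcategory of $\mathcal{B}$. For a simple object $V$ of $\mathcal{AC}$ let $Z_V$ be its projective cover in $\mathcal{AC}$, and put
\[
\operatorname{FPdim}(\mathcal{AC})=\sum_{V}\operatorname{FPdim}(V)\operatorname{FPdim}(Z_V),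
\]
with the dimensions of objects taken in $\mathcal{B}$.

\begin{theorem}\label{thm:main}
Let $\mathcal{A},\mathcal{C}$ be arbitrary tensor subcategories of a finite tensor category $\mathcal{B}$.
\begin{itemize}
\item[(1)] $\mathcal{AC}$ is an exact module category over $\mathcal{A}\boxtimes\mathcal{C}^{\mathrm{op}}$.
\item[(2)] $\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})=\operatorname{FPdim}(\mathcal{A}\cap\mathcal{C})\operatorname{FPdim}(\mathcal{AC})$.
\item[(3)] $\operatorname{FPdim}(\mathcal{AC})\le\operatorname{FPdim}(\mathcal{B})$, with equality if and only if $\mathcal{AC}=\mathcal{B}$.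
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$ and $\operatorname{FPdim}(\mathcal{B})=\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})$, then $\mathcal{B}$ is exact over $\mathcal{A}\boxtimes\mathcal{C}^{\mathrm{op}}$. More generally, this holds whenever $\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})=\operatorname{FPdim}(\mathcal{A}\cap\mathcal{C})\operatorname{FPdim}(\mathcal{B})$.
\end{corollary}

\begin{proof}
Since $\operatorname{FPdim}(\mathrm{Vec})=1$, the first statement is a case of the second. Comparing the hypothesis with (2) and canceling $\operatorname{FPdim}(\mathcal{A}\cap\mathcal{C})>0$ gives $\operatorname{FPdim}(\mathcal{AC})=\operatorname{FPdim}(\mathcal{B})$. Then $\mathcal{AC}=\mathcal{B}$ by (3), and (1) applies.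
\end{proof}

So the answer is yes in every characteristic, and the two hypotheses serve only to force $\mathcal{AC}=\mathcal{B}$. There is a converse. A module category is \emph{indecomposable} if it is not a direct sum of two nonzero module subcategories.

\begin{theorem}\label{thm:char}
For tensor subcategories $\mathcal{A},\mathcal{C}\subset\mathcal{B}$ we always have
\[
\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})\le\operatorname{FPdim}(\mathcal{A}\cap\mathcal{C})\operatorname{FPdim}(\mathcal{B}),
\]
and the following are equivalent:
\begin{itemize}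
\item[(a)] equality holds;
\item[(b)] every object of $\mathcal{B}$ is a subquotient of some $X\otimes Y$ with $X\in\mathcal{A}$, $Y\in\mathcal{C}$;
\item[(c)] $\mathcal{B}$ is an exact indecomposable module category over $\mathcal{A}\boxtimes\mathcal{C}^{\mathrm{op}}$.
\end{itemize}
If moreover $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$, then $X\boxtimes Y\mapsto X\otimes Y$ defines an equivalence of abelian categories $F\colon\mathcal{A}\boxtimes\mathcal{C}\to\mathcal{AC}$. In particular, $F$ is a full embedding into $\mathcal{B}$ with image closed under subquotients, and it is an equivalence onto $\mathcal{B}$ if and only if $\operatorname{FPdim}(\mathcal{B})=\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})$.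
\end{theorem}

In Example~\ref{ex:vecG} the indecomposable summands of $\mathcal{B}$ over $\mathcal{D}$ correspond to the double cosets $HgL$, so (a), (b) and (c) all say that $G=HL$.

The heart of the paper is part (1) of Theorem~\ref{thm:main}. Section~\ref{sec:small} carries out its proof by hand for two small groups, and Section~\ref{sec:exact} in general. Section~\ref{sec:dim} proves parts (2) and (3), Section~\ref{sec:char} proves Theorem~\ref{thm:char}, and Section~\ref{sec:sharp} shows that the hypotheses cannot be dropped.

\section{Background}\label{sec:background}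

The facts stated here without proof are standard; see \cite{EGNO,EO}.

\subsection{Finite abelian categories}
A $k$-linear abelian category $\mathcal{M}$ is \emph{finite} if it is equivalent to the category of finite-dimensional modules over a finite-dimensional $k$-algebra. Equivalently, its Hom spaces are finite dimensional, its objects have finite length, and it has finitely many simple objects up to isomorphism, each with a projective cover. We write $\operatorname{Irr}\mathcal{M}$ for the set of isomorphism classes of simple objects and $[N:V]$ for a Jordan--H\"older multiplicity. The radical $\operatorname{rad}Z$ is the intersection of the maximal subobjects of $Z$. A \emph{projective cover} of $N$ is an epimorphism $\pi\colon Z(N)\to N$ with $Z(N)$ projective and $\Omega(N)=\ker\pi\subset\operatorname{rad}Z(N)$. It exists and is unique up to isomorphism, and $\Omega(N\oplus N')\cong\Omega(N)\oplus\Omega(N')$. For $V$ simple we write $P_{\mathcal{M}}(V)$ for $Z(V)$.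
\begin{itemize}
\item[(A1)] Since $k$ is algebraically closed, $\operatorname{End}(V)=k$ for $V$ simple. Hence $\dim\operatorname{Hom}(P_{\mathcal{M}}(V),N)=[N:V]$, and a projective object $Z$ is the direct sum of the $P_{\mathcal{M}}(V)$ with multiplicities $\dim\operatorname{Hom}(Z,V)$.
\item[(A2)] If $\varphi\colon Z\to N$ is an epimorphism with $Z$ projective, then $\ker\varphi\cong\Omega(N)\oplus Z''$ for some object $Z''$, and $Z''=0$ if and only if $\ker\varphi\subset\operatorname{rad}Z$.
\item[(A3)] An indecomposable injective object has a simple socle, which lies in every nonzero subobject, and it is the injective hull of its socle. An injective object containing a simple object $V$ has the injective hull of $V$ as a direct summand.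
\end{itemize}
For (A2), lift $\varphi$ to $\psi\colon Z\to Z(N)$ with $\pi\psi=\varphi$. Then $\operatorname{im}\psi+\Omega(N)=Z(N)$, so $\psi$ is onto and splits. Thus $Z=Z(N)\oplus Z''$ with $Z''=\ker\psi$ and $\ker\varphi=\Omega(N)\oplus Z''$, and a nonzero direct summand of $Z$ is not contained in $\operatorname{rad}Z$.

The next lemma compares projective objects in a category and in a subcategory.

\begin{lemma}\label{lem:trunc}
Let $\mathcal{N}$ be a full subcategory of a finite abelian category $\mathcal{M}$, closed under subquotients and finite direct sums. Every $U\in\mathcal{M}$ has a largest quotient $\overline{U}$ lying in $\mathcal{N}$, and every morphism from $U$ whose image lies in $\mathcal{N}$ factors uniquely through $\overline{U}$. For $V\in\operatorname{Irr}\mathcal{M}$, the object $\overline{P_{\mathcal{M}}(V)}$ is the projective cover of $V$ in $\mathcal{N}$ if $V\in\mathcal{N}$, and is zero otherwise. In particular $\mathcal{N}$ is a finite abelian category, and $\operatorname{Irr}\mathcal{N}\subset\operatorname{Irr}\mathcal{M}$.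
\end{lemma}

\begin{proof}
Kernels, cokernels and subobjects in $\mathcal{N}$ are those of $\mathcal{M}$, so $\mathcal{N}$ is abelian, the inclusion is exact, and simple objects of $\mathcal{N}$ are simple in $\mathcal{M}$. If $U/K_1$ and $U/K_2$ lie in $\mathcal{N}$, so does $U/(K_1\cap K_2)\subset U/K_1\oplus U/K_2$. By finite length there is a smallest $K$ with $U/K\in\mathcal{N}$; put $\overline{U}=U/K$. A morphism with image in $\mathcal{N}$ has kernel containing $K$. Now let $U=P_{\mathcal{M}}(V)$. On $\mathcal{N}$ the functor $\operatorname{Hom}(\overline{U},-)=\operatorname{Hom}(U,-)$ is exact, so $\overline{U}$ is projective in $\mathcal{N}$. Every nonzero quotient of $U$ has a unique maximal subobject, with quotient $V$. So $\overline{U}=0$ if $V\notin\mathcal{N}$, while if $V\in\mathcal{N}$ then $\overline{U}$ maps onto $V$ with kernel $\operatorname{rad}\overline{U}$.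
\end{proof}

\subsection{Finite tensor categories}
A \emph{finite tensor category} is a finite $k$-linear abelian rigid monoidal category with bilinear tensor product and $\operatorname{End}(\mathbf{1})=k$. The tensor product is then exact in each variable, and $\mathbf{1}$ is simple. We suppress associativity constraints. A \emph{tensor subcategory} is a full replete subcategory containing $\mathbf{1}$ and closed under finite direct sums, subquotients, tensor products, and left and right duals. By Lemma~\ref{lem:trunc} it is again a finite tensor category; this applies to $\mathcal{A}$, $\mathcal{C}$ and $\mathcal{A}\cap\mathcal{C}$. A projective object of $\mathcal{A}$ is usually not projective in $\mathcal{B}$.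

The dual $X^*$ comes with maps $\mathrm{ev}_X\colon X^*\otimes X\to\mathbf{1}$ and $\mathrm{coev}_X\colon\mathbf{1}\to X\otimes X^*$, and ${}^*X$ is the dual on the other side, with $({}^*X)^*\cong X\cong{}^*(X^*)$. There are isomorphisms, natural in $U$ and $V$,
\begin{align}
\operatorname{Hom}(U,X\otimes V\otimes Y)&\cong\operatorname{Hom}(X^*\otimes U\otimes{}^*Y,V),\label{eq:adjL}\\
\operatorname{Hom}(X\otimes U\otimes Y,V)&\cong\operatorname{Hom}(U,{}^*X\otimes V\otimes Y^*),\label{eq:adjR}
\end{align}
which we also use with $X=\mathbf{1}$ or $Y=\mathbf{1}$.
\begin{itemize}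
\item[(T1)] If $P$ is projective, so are $P\otimes X$ and $X\otimes P$. In particular, if $\mathbf{1}$ is projective, then the category is semisimple.
\item[(T2)] Projective and injective objects coincide, and duals of projective objects are projective.
\item[(T3)] There is a unique ring homomorphism $\operatorname{FPdim}$ from the Grothendieck ring to $\mathbb{R}$ that is positive on simple objects.
\end{itemize}
We abbreviate $d(X)=\operatorname{FPdim}(X)$ for $X\in\mathcal{B}$. Thus $d$ is additive on exact sequences, multiplicative on tensor products, and positive on nonzero objects. By uniqueness, the Frobenius--Perron dimension in a tensor subcategory is the restriction of $d$. Also $d(X^*)=d(X)=d({}^*X)$, because $X\mapsto d(X^*)$ has the properties in (T3).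

\subsection{Deligne products}
If $\mathcal{A}$ and $\mathcal{C}$ are, as abelian categories, the module categories of algebras $R$ and $R'$, then $\mathcal{A}\boxtimes\mathcal{C}$ is the module category of $R\otimes_kR'$, with $X\boxtimes Y=X\otimes_kY$. A bilinear functor on $\mathcal{A}\times\mathcal{C}$ that is right exact in each variable extends to a right exact functor on $\mathcal{A}\boxtimes\mathcal{C}$, and
\begin{equation}\label{eq:homDeligne}
\operatorname{Hom}(X\boxtimes Y,X'\boxtimes Y')=\operatorname{Hom}(X,X')\otimes_k\operatorname{Hom}(Y,Y').
\end{equation}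
Let $A_i$ be the simple objects of $\mathcal{A}$, with projective covers $P_i$ in $\mathcal{A}$, and let $C_j$ be those of $\mathcal{C}$, with projective covers $Q_j$ in $\mathcal{C}$. Since $k$ is algebraically closed, the simple objects of $\mathcal{A}\boxtimes\mathcal{C}$ are the $A_i\boxtimes C_j$, with projective covers $P_i\boxtimes Q_j$. The finite tensor category $\mathcal{D}$ has $\mathcal{A}\boxtimes\mathcal{C}$ as its underlying abelian category, and $D\otimes Z$ is right exact in $D\in\mathcal{D}$. Every $D$ is a quotient of some $P\boxtimes Q$, so $D\otimes Z$ is a quotient of $P\otimes Z\otimes Q$. This has two consequences.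
\begin{itemize}
\item[(D1)] A full subcategory of $\mathcal{B}$ closed under subquotients and finite direct sums is a $\mathcal{D}$-module subcategory as soon as it is stable under $Z\mapsto X\otimes Z\otimes Y$ for $X\in\mathcal{A}$, $Y\in\mathcal{C}$.
\item[(D2)] Such a subcategory is exact over $\mathcal{D}$ if and only if $P_i\otimes M\otimes Q_j$ is projective in it for all $i,j$ and all of its objects $M$.
\end{itemize}

\subsection{Averaging over projective objects}
Put $a_i=d(A_i)>0$ and $c_j=d(C_j)>0$. For a finite group, $X\otimes kG\cong(kG)^{\dim X}$. In general the regular representation is replaced by the formal sum $\sum_ia_iP_i$, which has the same property. We use it in the following form.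

\begin{lemma}\label{lem:avg}
Let $\phi(P,Q)$ be a real number attached to each pair of isomorphism classes of projective objects $P\in\mathcal{A}$, $Q\in\mathcal{C}$, additive on direct sums in each variable. Then for all $X\in\mathcal{A}$ and $Y\in\mathcal{C}$,
\[
\sum_{i,j}a_ic_j\,\phi(X\otimes P_i,Q_j\otimes Y)=d(X)d(Y)\sum_{i,j}a_ic_j\,\phi(P_i,Q_j).
\]
\end{lemma}

\begin{proof}
By (T1) we can write $X\otimes P_i\cong\bigoplus_sP_s^{\,n_{is}}$ and $Q_j\otimes Y\cong\bigoplus_tQ_t^{\,m_{jt}}$. By (A1) and \eqref{eq:adjR},
\[
n_{is}=\dim\operatorname{Hom}(P_i,{}^*X\otimes A_s)=[{}^*X\otimes A_s:A_i],\qquad m_{jt}=\dim\operatorname{Hom}(Q_j,C_t\otimes Y^*)=[C_t\otimes Y^*:C_j].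
\]
Therefore $\sum_ia_in_{is}=d({}^*X\otimes A_s)=d(X)a_s$ and $\sum_jc_jm_{jt}=d(C_t\otimes Y^*)=d(Y)c_t$. The left side of the claim is $\sum_{s,t}\bigl(\sum_ia_in_{is}\bigr)\bigl(\sum_jc_jm_{jt}\bigr)\phi(P_s,Q_t)$, which is the right side.
\end{proof}

\section{The method in two small cases}\label{sec:small}

To prove that $N=P\otimes M\otimes Q$ is projective we measure the failure of projectivity by a number, the dimension $\omega(N)$ of $\Omega(N)$, and we watch how it changes under $N\mapsto X\otimes N\otimes Y$. It grows at most by the factor $d(X)d(Y)$. For a non-projective $N$ some choice of $X,Y$ makes it grow by strictly less. For $N=P\otimes M\otimes Q$ this never happens. Throughout this section $p=2$.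

\subsection{The Klein four-group}\label{sub:klein}
Let $G=\langle\sigma\rangle\times\langle\tau\rangle$ with $\sigma^2=\tau^2=1$ and $\mathcal{B}=\operatorname{Rep}G$. Let $\mathcal{A}$ consist of the representations on which $\tau$ acts trivially, and $\mathcal{C}$ of those on which $\sigma$ acts trivially. In all three categories the only simple object is $k$. Its projective covers are $P=k\langle\sigma\rangle$, $Q=k\langle\tau\rangle$ and $kG\cong P\otimes Q$. Projective $G$-modules are free, so if $t(N)=\dim(N/\operatorname{rad}N)$ is the minimal number of generators of $N$, then $Z(N)=(kG)^{t(N)}$ and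
\[
\omega(N)=4t(N)-\dim N.
\]

\emph{The inequality.} The module $X\otimes Z(N)\otimes Y$ is free of rank $\dim X\dim Y\,t(N)$ and maps onto $X\otimes N\otimes Y$ with kernel $X\otimes\Omega(N)\otimes Y$. Hence $t(X\otimes N\otimes Y)\le\dim X\dim Y\,t(N)$, that is, $\omega(X\otimes N\otimes Y)\le\dim X\dim Y\,\omega(N)$. The inequality is strict exactly when the kernel is not contained in the radical.

\emph{Strictness for non-free $N$.} Write $Z(N)=X_0\otimes Q$ with $X_0=P^{t(N)}$, and let $X=X_0^*$, $Y=Q^*$. The map $\varepsilon\colon X\otimes Z(N)\otimes Y\to k$, $\xi\otimes z\otimes\eta\mapsto(\xi\otimes\eta)(z)$, is $G$-equivariant, so it kills the radical. If $0\ne z\in\Omega(N)$, then $(\xi\otimes\eta)(z)\ne0$ for some $\xi,\eta$, so $X\otimes\Omega(N)\otimes Y$ is not in the radical. For $N=k$ the inequality reads $\omega(kG)=0<4\cdot3$.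

\emph{Equality for $N=P\otimes M\otimes Q$.} Here $X\otimes P\cong P^{\dim X}$ and $Q\otimes Y\cong Q^{\dim Y}$. Thus $X\otimes N\otimes Y\cong N^{\dim X\dim Y}$, and equality holds for all $X,Y$. So $N$ is free.

Now replace $\mathcal{C}$ by $\mathcal{A}$. The first and third steps survive, but $N=P\otimes P\cong P^2$ is not free: $\omega(N)=8-4=4$. The second step breaks down, because $kG$ does not embed in any $X_0\otimes Y_0$ with $\tau$ acting trivially on both factors. The remedy is to measure projectivity not in $\mathcal{B}$ but in the category of subquotients of the $X\otimes Y$, which here is $\mathcal{A}$, and in which $P^2$ is projective. This is the role of $\mathcal{AC}$.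

\subsection{The symmetric group on three letters}
With several simple objects, $X\otimes P_i$ is no longer a multiple of $P_i$, and the third step needs an argument. Let $\mathcal{A}=\operatorname{Rep}\mathfrak{S}_3$ and, for simplicity, $\mathcal{C}=\mathrm{Vec}$. Since $3$ is invertible in $k$, the permutation module is $k^3=k\oplus V$. The module $V$ is simple, because $\mathbb{Z}/3$ acts on it by two distinct characters that a transposition exchanges. It is projective, because its restriction to a Sylow $2$-subgroup is free. The module $P=k[\mathfrak{S}_3/(\mathbb{Z}/3)]$ is projective and indecomposable with composition factors $k,k$. The count $6=1\cdot2+2\cdot2$ shows that $k$ and $V$ are all the simple modules. We have $V\otimes P\cong V^2$, since both composition factors are the projective module $V$. Also $V\otimes V\cong P\oplus V$, since it is projective of dimension $4$ and $\operatorname{Hom}(V\otimes V,k)\cong\operatorname{End}(V)=k$.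

Fix $M$ in a category on which $\mathcal{A}$ acts as above, and put $r_P=\omega(P\otimes M)$, $r_V=\omega(V\otimes M)$. The inequality for $X=V$, applied to $P\otimes M$ and to $V\otimes M$, gives
\[
2r_V\le2r_P,\qquad r_P+r_V\le2r_V.
\]
Neither is an equality for a visible reason. But adding the first to twice the second gives $2r_P+4r_V$ on both sides, so both are equalities. The weights $1,2$ are the dimensions of the simple modules, and the cancellation is Lemma~\ref{lem:avg}.

\section{Exactness of the product}\label{sec:exact}

From now on $X,X_0,\dots$ denote objects of $\mathcal{A}$ and $Y,Y_0,\dots$ denote objects of $\mathcal{C}$.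

\begin{lemma}\label{lem:AC}
The subcategory $\mathcal{AC}$ contains $\mathbf{1}$, is closed under subquotients and finite direct sums, and is a $\mathcal{D}$-module subcategory of $\mathcal{B}$. It is a finite abelian category, and for $V\in\operatorname{Irr}\mathcal{AC}$ the projective cover $Z_V$ is a quotient of $P_{\mathcal{B}}(V)$. If $Z$ is projective in $\mathcal{AC}$, then so is $X\otimes Z\otimes Y$.
\end{lemma}

\begin{proof}
A subquotient of a subquotient is a subquotient, and $\mathbf{1}=\mathbf{1}\otimes\mathbf{1}$. Direct sums are covered because $(X\otimes Y)\oplus(X'\otimes Y')$ is a direct summand of $(X\oplus X')\otimes(Y\oplus Y')$. If $Z$ is a subquotient of $X_0\otimes Y_0$, then $X\otimes Z\otimes Y$ is a subquotient of $(X\otimes X_0)\otimes(Y_0\otimes Y)$ by exactness of $\otimes$, so (D1) applies. The second sentence is Lemma~\ref{lem:trunc}. Finally, $\operatorname{Hom}(X\otimes Z\otimes Y,N)\cong\operatorname{Hom}(Z,{}^*X\otimes N\otimes Y^*)$ by \eqref{eq:adjR}, and $N\mapsto{}^*X\otimes N\otimes Y^*$ is an exact functor from $\mathcal{AC}$ to itself.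
\end{proof}

The last assertion should not be confused with exactness: it assumes that the middle factor is projective, whereas exactness assumes this of the outer ones. In this section and the next, $Z(N)$ and $\Omega(N)$ refer to projective covers in $\mathcal{AC}$. The \emph{defect} of $N\in\mathcal{AC}$ is $\omega(N)=d(\Omega(N))$. It is additive on direct sums, and it vanishes if and only if $N$ is projective in $\mathcal{AC}$.

\begin{lemma}\label{lem:ineq}
For $N\in\mathcal{AC}$ we have $\omega(X\otimes N\otimes Y)\le d(X)d(Y)\,\omega(N)$, with equality if and only if $X\otimes\Omega(N)\otimes Y\subset\operatorname{rad}(X\otimes Z(N)\otimes Y)$.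
\end{lemma}

\begin{proof}
The object $X\otimes Z(N)\otimes Y$ is projective in $\mathcal{AC}$ by Lemma~\ref{lem:AC}, and it maps onto $X\otimes N\otimes Y$ with kernel $X\otimes\Omega(N)\otimes Y$. By (A2) the kernel is isomorphic to $\Omega(X\otimes N\otimes Y)\oplus Z''$, so $d(X)d(Y)\omega(N)=\omega(X\otimes N\otimes Y)+d(Z'')$. Equality holds if and only if $Z''=0$, and (A2) translates this condition.
\end{proof}

To make the inequality strict we must move a given nonzero subobject of a projective object out of the radical. A morphism to a simple object kills the radical, and duality produces morphisms to the simple object $\mathbf{1}$ from morphisms to $X_0\otimes Y_0$. The next lemma is the only place in this section where the definition of $\mathcal{AC}$ is used beyond Lemma~\ref{lem:AC}; Section~\ref{sub:klein} shows that it fails with $\mathcal{B}$ in place of $\mathcal{AC}$.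

\begin{lemma}\label{lem:detect}
Let $Z$ be projective in $\mathcal{AC}$. There are $X\in\mathcal{A}$, $Y\in\mathcal{C}$ and a morphism $\varepsilon\colon X\otimes Z\otimes Y\to\mathbf{1}$ whose restriction to $X\otimes M\otimes Y$ is nonzero for every nonzero subobject $M\subset Z$. For such $M$, the subobject $X\otimes M\otimes Y$ is not contained in $\operatorname{rad}(X\otimes Z\otimes Y)$.
\end{lemma}

\begin{proof}
Write $Z=U/W$ with $W\subset U\subset X_0\otimes Y_0$. Since $U\in\mathcal{AC}$ and $Z$ is projective in $\mathcal{AC}$, the map $U\to Z$ splits, which gives a monomorphism $\iota\colon Z\to X_0\otimes Y_0=X_0\otimes\mathbf{1}\otimes Y_0$. Put $X=X_0^*$ and $Y={}^*Y_0$, and let $\varepsilon$ correspond to $\iota$ under \eqref{eq:adjL}. By naturality in the first variable, the restriction of $\varepsilon$ to $X\otimes M\otimes Y$ corresponds to $\iota|_M$, which is nonzero for $M\ne0$. Since $\mathbf{1}$ is simple, $\ker\varepsilon$ is then a maximal subobject. It contains the radical but not $X\otimes M\otimes Y$.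
\end{proof}

\begin{proposition}\label{prop:proj}
If $P\in\mathcal{A}$ and $Q\in\mathcal{C}$ are projective and $M\in\mathcal{AC}$, then $P\otimes M\otimes Q$ is projective in $\mathcal{AC}$.
\end{proposition}

\begin{proof}
It suffices to treat $N_{ij}=P_i\otimes M\otimes Q_j$. The function $\phi(P,Q)=\omega(P\otimes M\otimes Q)$ is additive in each variable. Fix $X$ and $Y$. Lemma~\ref{lem:ineq}, applied to $N_{ij}$, says that
\[
\delta_{ij}=d(X)d(Y)\,\phi(P_i,Q_j)-\phi(X\otimes P_i,Q_j\otimes Y)\ge0,
\]
and Lemma~\ref{lem:avg} says that $\sum_{i,j}a_ic_j\delta_{ij}=0$. The weights $a_ic_j$ are positive, so every $\delta_{ij}$ vanishes. By the equality case of Lemma~\ref{lem:ineq},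
\[
X\otimes\Omega(N_{ij})\otimes Y\subset\operatorname{rad}(X\otimes Z(N_{ij})\otimes Y)
\]
for all $X\in\mathcal{A}$ and $Y\in\mathcal{C}$. Lemma~\ref{lem:detect}, applied to the subobject $\Omega(N_{ij})$ of $Z(N_{ij})$, forces $\Omega(N_{ij})=0$.
\end{proof}

By (D2), Proposition~\ref{prop:proj} proves part (1) of Theorem~\ref{thm:main}.

\section{The dimension formula}\label{sec:dim}

The formula $|H||L|=|H\cap L||HL|$ is proved by counting pairs $(h,l)$ according to their product: the number of pairs with product $g$ is the same for all $g\in HL$, and for $g=1$ it is $|H\cap L|$. We imitate this. By Proposition~\ref{prop:proj} with $M=\mathbf{1}$, each $P_i\otimes Q_j$ is projective in $\mathcal{AC}$, and we decompose the formal sum $\sum_{i,j}a_ic_j\,P_i\otimes Q_j$ into the indecomposable projective objects $Z_V$. For $N\in\mathcal{AC}$ put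
\[
\mu(N)=\sum_{i,j}a_ic_j\dim\operatorname{Hom}(P_i\otimes Q_j,N).
\]
By (A1), $\mu(V)$ is the coefficient of $Z_V$ for $V$ simple. In Example~\ref{ex:vecG}, $\mu(\delta_g)$ is the number of pairs $(h,l)$ with $hl=g$. We show that $\mu$ is proportional to $d$ and then compute $\mu(\mathbf{1})$. The proportionality rests on a transitivity property: by definition every object of $\mathcal{AC}$ is reached from $\mathbf{1}$, and conversely $\mathbf{1}$ is reached from every nonzero object.

\begin{lemma}\label{lem:trans}
For every nonzero $V\in\mathcal{AC}$, the unit $\mathbf{1}$ is a quotient of $X\otimes V\otimes Y$ for some $X\in\mathcal{A}$, $Y\in\mathcal{C}$.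
\end{lemma}

\begin{proof}
Let $P\in\mathcal{A}$ and $Q\in\mathcal{C}$ be nonzero projective objects. Then $Z=P\otimes V\otimes Q$ is projective in $\mathcal{AC}$ by Proposition~\ref{prop:proj}, and nonzero because $d(Z)>0$. Lemma~\ref{lem:detect} gives a nonzero map $(X'\otimes P)\otimes V\otimes(Q\otimes Y')\to\mathbf{1}$, which is onto because $\mathbf{1}$ is simple.
\end{proof}

\begin{lemma}\label{lem:prop}
$\mu(N)=\mu(\mathbf{1})\,d(N)$ for all $N\in\mathcal{AC}$.
\end{lemma}

\begin{proof}
The function $\mu$ is additive on exact sequences, because the $P_i\otimes Q_j$ are projective in $\mathcal{AC}$. By \eqref{eq:adjL} and Lemma~\ref{lem:avg} for $\phi(P,Q)=\dim\operatorname{Hom}(P\otimes Q,N)$,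
\[
\mu(X\otimes N\otimes Y)=\sum_{i,j}a_ic_j\,\phi(X^*\otimes P_i,Q_j\otimes{}^*Y)=d(X)d(Y)\,\mu(N).
\]
Let $\lambda$ be the minimum of $\mu(V)/d(V)$ over $V\in\operatorname{Irr}\mathcal{AC}$, attained at $V_0$, and put $g=\mu-\lambda d$. Then $g$ is additive on exact sequences and nonnegative on simple objects, hence on all objects. So if $g(N)=0$, then $g$ vanishes on all subquotients of $N$. Also $g(X\otimes N\otimes Y)=d(X)d(Y)g(N)$. From $g(V_0)=0$ we get $g(X\otimes V_0\otimes Y)=0$ for all $X,Y$, and then $g(\mathbf{1})=0$ by Lemma~\ref{lem:trans}. Hence $g$ vanishes on every $X\otimes\mathbf{1}\otimes Y$ and on its subquotients, that is, on $\mathcal{AC}$. Evaluating at $\mathbf{1}$ gives $\lambda=\mu(\mathbf{1})$.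
\end{proof}

The intersection enters through one observation: the image of a morphism between an object of $\mathcal{A}$ and an object of $\mathcal{C}$ is a quotient of one and a subobject of the other, so it lies in $\mathcal{A}\cap\mathcal{C}$. Here closure under subquotients is essential.

\begin{lemma}\label{lem:const}
$\mu(\mathbf{1})=\operatorname{FPdim}(\mathcal{A}\cap\mathcal{C})$.
\end{lemma}

\begin{proof}
Let $\mathcal{K}=\mathcal{A}\cap\mathcal{C}$, and let $\overline{Q}_j$ be the largest quotient of $Q_j$ lying in $\mathcal{K}$. Every morphism $Q_j\to{}^*P_i$ has image in $\mathcal{K}$, so it factors uniquely through $\overline{Q}_j$ by Lemma~\ref{lem:trunc}. Using \eqref{eq:adjR} three times,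
\[
\operatorname{Hom}(P_i\otimes Q_j,\mathbf{1})\cong\operatorname{Hom}(Q_j,{}^*P_i)\cong\operatorname{Hom}(\overline{Q}_j,{}^*P_i)\cong\operatorname{Hom}(P_i\otimes\overline{Q}_j,\mathbf{1})\cong\operatorname{Hom}(P_i,\overline{Q}_j^{\,*}).
\]
Since $\overline{Q}_j^{\,*}\in\mathcal{K}\subset\mathcal{A}$, the last space has dimension $[\overline{Q}_j^{\,*}:A_i]$ by (A1). Summing over $i$ with weights $a_i$ gives $d(\overline{Q}_j^{\,*})=d(\overline{Q}_j)$, so $\mu(\mathbf{1})=\sum_jc_j\,d(\overline{Q}_j)$. By Lemma~\ref{lem:trunc} for $\mathcal{K}\subset\mathcal{C}$, the simple objects of $\mathcal{K}$ are the $C_j$ that lie in $\mathcal{K}$, for these $\overline{Q}_j=P_{\mathcal{K}}(C_j)$, and $\overline{Q}_j=0$ for the others. The sum is $\operatorname{FPdim}(\mathcal{K})$.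
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
The multiplicity of $Z_V$ in $P_i\otimes Q_j$ is $\dim\operatorname{Hom}(P_i\otimes Q_j,V)$. Hence
\[
\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})=\sum_{i,j}a_ic_j\,d(P_i\otimes Q_j)=\sum_{V\in\operatorname{Irr}\mathcal{AC}}\mu(V)\,d(Z_V)=\mu(\mathbf{1})\sum_{V\in\operatorname{Irr}\mathcal{AC}}d(V)\,d(Z_V)
\]
by Lemma~\ref{lem:prop}. Now apply Lemma~\ref{lem:const}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
We have $\operatorname{Irr}\mathcal{AC}\subset\operatorname{Irr}\mathcal{B}$, and $d(Z_V)\le d(P_{\mathcal{B}}(V))$ because $Z_V$ is a quotient of $P_{\mathcal{B}}(V)$. Comparing the two sums term by term gives the inequality. If equality holds, then no simple object of $\mathcal{B}$ is missing from $\mathcal{AC}$, since all terms are positive, and each map $P_{\mathcal{B}}(V)\to Z_V$ has a kernel of dimension $0$, so it is an isomorphism. Then $\mathcal{AC}$ contains all projective objects of $\mathcal{B}$ and hence all their quotients, that is, all objects. Conversely, if $\mathcal{AC}=\mathcal{B}$, the two sums coincide.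
\end{proof}

\section{When the product is everything}\label{sec:char}

We prove Theorem~\ref{thm:char}. The inequality follows from parts (2) and (3) of Theorem~\ref{thm:main}. Condition (b) says that $\mathcal{AC}=\mathcal{B}$, so the same two parts give the equivalence of (a) and (b).

\subsection{Exact and indecomposable}
Assume (b). Then $\mathcal{B}=\mathcal{AC}$ is exact by Theorem~\ref{thm:main}(1). Suppose $\mathcal{B}=\mathcal{N}_1\oplus\mathcal{N}_2$ as module categories. The simple object $\mathbf{1}$ lies in one summand, say $\mathcal{N}_1$. Then $\mathcal{N}_1$ contains every $X\otimes\mathbf{1}\otimes Y$, and a direct summand of an abelian category is closed under subquotients. So $\mathcal{N}_1=\mathcal{B}$ and $\mathcal{N}_2=0$. This proves (c).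

For the converse, the obstacle is that the module subcategory $\mathcal{AC}$ need not have a complement: for $\mathcal{A}=\mathcal{C}=\mathrm{Vec}$ it is $\mathrm{Vec}$, which is not a direct summand of $\operatorname{Rep}(\mathbb{Z}/p)$ when $p>0$. Exactness supplies the complement, by placing the projective covers and the injective hulls in $\mathcal{B}$ of the simple objects of $\mathcal{AC}$ inside $\mathcal{AC}$.

Assume that $\mathcal{B}$ is exact over $\mathcal{D}$. Let $P\to\mathbf{1}$ and $Q\to\mathbf{1}$ be the projective covers in $\mathcal{A}$ and $\mathcal{C}$. Call a simple object of $\mathcal{B}$ \emph{inner} if it lies in $\mathcal{AC}$ and \emph{outer} otherwise.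

\emph{(i) If $V$ is inner, then $P_{\mathcal{B}}(V)\in\mathcal{AC}$.} The object $P\otimes V\otimes Q\in\mathcal{AC}$ is projective in $\mathcal{B}$ and maps onto $V$, so it has $P_{\mathcal{B}}(V)$ as a direct summand.

\emph{(ii) If $V$ is inner, then its injective hull in $\mathcal{B}$ lies in $\mathcal{AC}$.} Dualizing gives monomorphisms $\mathbf{1}\to P^*$ and $\mathbf{1}\to Q^*$, so $V\subset P^*\otimes V\otimes Q^*\in\mathcal{AC}$. By (T2), $P^*$ and $Q^*$ are projective in $\mathcal{A}$ and $\mathcal{C}$. Hence $P^*\otimes V\otimes Q^*$ is projective in $\mathcal{B}$, and injective by (T2) again. Apply (A3).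

\emph{(iii) If $W$ is outer, then all composition factors of $P_{\mathcal{B}}(W)$ are outer.} Otherwise (A1) gives a nonzero map $P_{\mathcal{B}}(V)\to P_{\mathcal{B}}(W)$ with $V$ inner, and its image lies in $\mathcal{AC}$ by (i). The object $P_{\mathcal{B}}(W)$ is indecomposable and injective, so by (A3) the image contains its simple socle, which is therefore inner. By (ii) the injective hull $P_{\mathcal{B}}(W)$ of the socle lies in $\mathcal{AC}$, and so does its quotient $W$, a contradiction.

Let $\mathcal{B}''$ be the full subcategory of objects all of whose composition factors are outer. It is closed under subquotients and direct sums. There are no nonzero morphisms between $\mathcal{AC}$ and $\mathcal{B}''$ in either direction, because the image would have only inner and only outer composition factors. Given $N\in\mathcal{B}$, choose an epimorphism $Z'\oplus Z''\to N$, where $Z'$ is a sum of projective covers of inner simple objects and $Z''$ of outer ones. The image $N'$ of $Z'$ lies in $\mathcal{AC}$ by (i), the image $N''$ of $Z''$ lies in $\mathcal{B}''$ by (iii), and $N'\cap N''$ lies in both and is zero. So $N=N'\oplus N''$,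 and $\mathcal{B}=\mathcal{AC}\oplus\mathcal{B}''$ as abelian categories. For $N\in\mathcal{B}''$ and $V$ inner,
\[
\operatorname{Hom}(P_{\mathcal{B}}(V),X\otimes N\otimes Y)\cong\operatorname{Hom}(X^*\otimes P_{\mathcal{B}}(V)\otimes{}^*Y,N)=0,
\]
because the source on the right lies in $\mathcal{AC}$ by (i). Hence $X\otimes N\otimes Y\in\mathcal{B}''$ by (A1), and $\mathcal{B}''$ is a module subcategory by (D1). If $\mathcal{B}$ is also indecomposable, then $\mathcal{B}''=0$, since $\mathbf{1}\in\mathcal{AC}$. Thus (c) implies (b).

\subsection{Trivial intersection}
Let $F\colon\mathcal{A}\boxtimes\mathcal{C}\to\mathcal{AC}$ be the right exact functor $D\mapsto D\otimes\mathbf{1}$, so that $F(X\boxtimes Y)=X\otimes Y$. A right exact functor is determined by its restriction to projective objects, so we study $F$ there. By Proposition~\ref{prop:proj} it sends projective objects to projective objects of $\mathcal{AC}$. The first lemma needs no hypothesis on the intersection.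

\begin{lemma}\label{lem:summand}
Every projective object $Z$ of $\mathcal{AC}$ is a direct summand of some $P'\otimes Q'$ with $P'\in\mathcal{A}$ and $Q'\in\mathcal{C}$ projective.
\end{lemma}

\begin{proof}
Write $Z=U/W$ with $W\subset U\subset X_0\otimes Y_0$, and let $P,Q$ be the projective covers of $\mathbf{1}$ in $\mathcal{A}$ and $\mathcal{C}$. Apply the exact functor $P\otimes-\otimes Q$ to the sequences $0\to W\to U\to Z\to0$ and $0\to U\to X_0\otimes Y_0\to(X_0\otimes Y_0)/U\to0$ in $\mathcal{AC}$. By Proposition~\ref{prop:proj} all terms become projective, so both sequences become split. Hence $P\otimes Z\otimes Q$ is a direct summand of $P'\otimes Q'$, where $P'=P\otimes X_0$ and $Q'=Y_0\otimes Q$ are projective by (T1). The epimorphism $P\otimes Z\otimes Q\to Z$ splits because $Z$ is projective.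
\end{proof}

\begin{lemma}\label{lem:ff}
If $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$, then the map $\operatorname{Hom}(X,X')\otimes_k\operatorname{Hom}(Y,Y')\to\operatorname{Hom}(X\otimes Y,X'\otimes Y')$ given by the tensor product of morphisms is bijective.
\end{lemma}

\begin{proof}
First let $U\in\mathcal{A}$ and $W\in\mathcal{C}$. We claim that composition $\operatorname{Hom}(U,\mathbf{1})\otimes_k\operatorname{Hom}(\mathbf{1},W)\to\operatorname{Hom}(U,W)$ is bijective. The image of any map $U\to W$ lies in $\mathcal{A}\cap\mathcal{C}$, so the map factors through some $\mathbf{1}^n$ and is a sum of $n$ composites. For injectivity, write a nonzero tensor as $\sum_{s=1}^nu_s\otimes w_s$ with $n\geq 1$ and with $(u_s)$ and $(w_s)$ linearly independent. If $(u_s)\colon U\to\mathbf{1}^n$ were not onto, some nonzero map $\mathbf{1}^n\to\mathbf{1}$ would kill its image, which is a linear relation among the $u_s$. If $(w_s)\colon\mathbf{1}^n\to W$ were not a monomorphism, its kernel would contain a copy of $\mathbf{1}$, which is a linear relation among the $w_s$. So the composite $\sum_sw_su_s$ has image $\mathbf{1}^n\ne0$.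

Now take $U=X'^*\otimes X$ and $W=Y'\otimes Y^*$. The adjunctions identify $\operatorname{Hom}(X,X')$ with $\operatorname{Hom}(U,\mathbf{1})$ via $f\mapsto\hat f=\mathrm{ev}_{X'}\circ(\mathrm{id}\otimes f)$, and $\operatorname{Hom}(Y,Y')$ with $\operatorname{Hom}(\mathbf{1},W)$ via $g\mapsto\check g=(g\otimes\mathrm{id})\circ\mathrm{coev}_Y$. They identify $\operatorname{Hom}(X\otimes Y,X'\otimes Y')$ with $\operatorname{Hom}(U,W)$ via
\[
\theta\mapsto(\mathrm{ev}_{X'}\otimes\mathrm{id}\otimes\mathrm{id})\circ(\mathrm{id}\otimes\theta\otimes\mathrm{id})\circ(\mathrm{id}\otimes\mathrm{id}\otimes\mathrm{coev}_Y).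
\]
For $\theta=f\otimes g$ this is $\hat f\otimes\check g=\check g\circ\hat f$, so the map of the lemma becomes the composition map.
\end{proof}

Assume $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$. By \eqref{eq:homDeligne} and Lemma~\ref{lem:ff}, $F$ is fully faithful on the objects $X\boxtimes Y$, hence on their direct sums, and in particular on projective objects. Let $E=\bigoplus_{i,j}P_i\boxtimes Q_j$, a projective generator of $\mathcal{A}\boxtimes\mathcal{C}$. Then $F(E)$ is projective, and it is a generator of $\mathcal{AC}$: by Lemma~\ref{lem:summand} every projective object of $\mathcal{AC}$ is a direct summand of some $F(P'\boxtimes Q')$, hence of some $F(E)^n$. Put $R=\operatorname{End}(E)\cong\operatorname{End}(F(E))$. The functors $\operatorname{Hom}(E,-)$ and $\operatorname{Hom}(F(E),-)$ are equivalences from $\mathcal{A}\boxtimes\mathcal{C}$ and $\mathcal{AC}$ onto the category of finite-dimensional right $R$-modules. The natural map $\operatorname{Hom}(E,D)\to\operatorname{Hom}(F(E),F(D))$ is $R$-linear and bijective for $D$ projective. Both sides are right exact in $D$, so a projective presentation of $D$ shows that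 it is bijective for all $D$. Thus $\operatorname{Hom}(F(E),-)\circ F\cong\operatorname{Hom}(E,-)$, and $F$ is an equivalence.

Since $\mathcal{AC}$ is a full subcategory closed under subquotients, $F$ is a full embedding into $\mathcal{B}$ with such an image. It is an equivalence onto $\mathcal{B}$ if and only if $\mathcal{AC}=\mathcal{B}$, which is (b), and this is equivalent to (a) with $\operatorname{FPdim}(\mathcal{A}\cap\mathcal{C})=1$. Theorem~\ref{thm:char} is proved.

\section{The hypotheses are needed}\label{sec:sharp}

Non-semisimple finite tensor categories exist in every characteristic. For $p>0$ take $\operatorname{Rep}(\mathbb{Z}/p)$. For $p\ne2$ take the representations of the four-dimensional Hopf algebra generated by $g,x$ with $g^2=1$, $x^2=0$, $xg=-gx$, $\Delta(g)=g\otimes g$, $\Delta(x)=x\otimes1+g\otimes x$, in which $x$ generates a nonzero nilpotent ideal.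

\begin{example}
The dimension equality cannot be dropped from Corollary~\ref{cor:answer}. If $\mathcal{A}=\mathcal{C}=\mathrm{Vec}$ and $\mathcal{B}$ is not semisimple, then $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$, but $\mathcal{B}$ is not exact over $\mathcal{D}=\mathrm{Vec}$.
\end{example}

\begin{example}
The condition $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$ cannot be dropped from the first statement of Corollary~\ref{cor:answer}. The following generalizes the end of Section~\ref{sub:klein}. Let $\mathcal{B}_1$ be non-semisimple, $\mathcal{B}=\mathcal{B}_1\boxtimes\mathcal{B}_1$, and $\mathcal{A}=\mathcal{C}=\mathcal{B}_1\boxtimes\mathrm{Vec}$, the subcategory of objects $X\boxtimes\mathbf{1}$. Realize $\mathcal{B}_1$ as the module category of a basic algebra $R$, so that $\mathbf{1}$ is a one-dimensional module given by a character $\chi$. Then $\mathcal{A}$ consists of the $R\otimes R$-modules on which $1\otimes R$ acts through $\chi$, so it is closed under subquotients and is a tensor subcategory equivalent to $\mathcal{B}_1$. Since $V\boxtimes V'=(V\boxtimes\mathbf{1})\otimes(\mathbf{1}\boxtimes V')$, dimensions of such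 objects multiply, and the description of the simple and projective objects of a Deligne product gives $\operatorname{FPdim}(\mathcal{B})=\operatorname{FPdim}(\mathcal{B}_1)^2=\operatorname{FPdim}(\mathcal{A})\operatorname{FPdim}(\mathcal{C})$. A nonzero object of $\mathcal{A}$ is never projective in $\mathcal{B}$. Indeed, $R\otimes R$ is free over $1\otimes R$, so the restriction of such an object to $1\otimes R$, a nonzero sum of copies of $\mathbf{1}$, would be projective, and $\mathcal{B}_1$ would be semisimple by (T1). For nonzero projective $P,Q\in\mathcal{A}$, the object $P\otimes\mathbf{1}\otimes Q$ is a nonzero object of $\mathcal{A}$, so $\mathcal{B}$ is not exact over $\mathcal{D}$.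
\end{example}

\begin{example}
Indecomposability is needed in condition (c) of Theorem~\ref{thm:char}. Let $\mathcal{B}$ be a fusion category, that is, a semisimple finite tensor category, with a simple object other than $\mathbf{1}$, and let $\mathcal{A}=\mathcal{C}=\mathrm{Vec}$. Then $\mathcal{B}$ is exact over $\mathrm{Vec}$, but (a) fails because $\operatorname{FPdim}(\mathcal{B})=\sum_Vd(V)^2>1$.
\end{example}

\begin{thebibliography}{9}

\bibitem{BG}
Tathagata Basak and Shlomo Gelaki, \emph{Exact factorizations and extensions of finite tensor categories}, arXiv:2202.07701 (2022).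

\bibitem{EGNO}
Etingof, Gelaki, Nikshych, and Ostrik, \emph{Tensor Categories}.

\bibitem{EO}
Etingof and Ostrik, \emph{Finite tensor categories}.

\end{thebibliography}
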